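# A feebly compact quasiregular space of size $2^{2^{\aleph_0}}$ that is first countable and weakly Lindelöf

## Functions on ${}^\mu 2$ read off from the first difference

Let $\mu$ be an infinite cardinal and let ${}^\mu2$ be the set of all functions $x:\mu\to\{0,1\}$. For distinct $x,z\in{}^\mu2$ let
$$\Delta(x,z)=\min\{\delta<\mu: x(\delta)\neq z(\delta)\}$$
be the place of the first difference. Let $H^*$ be the set of all unbounded functions $h:\mu\to\omega$, and let $P={}^\mu2\times H^*$. Each pair $\pi=(z,h)\in P$ defines a function $f_\pi:{}^\mu2\to\omega$,
$$f_\pi(x)=h(\Delta(x,z))\ \text{ for }x\ne z,\qquad f_\pi(z)=0. \tag{1}$$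

For example, take $\mu=\omega$, let $z$ be constantly $0$ and $h$ the identity. Then for $x\ne z$ the value $f_\pi(x)$ is the number of zeros that $x$ has before its first $1$. So $f_\pi(x)>n$ means that $x\neq z$ and $x$ agrees with $z$ at the places $0,\dots,n$. In general $f_\pi(x)$ is large when $x$ first leaves $z$ at a place where $h$ is large.

Since $|H^*|\le\aleph_0^{\mu}=2^\mu$, we have $|P|=2^\mu$. The whole talk depends on two properties of this family. Here $\kappa$ is a second infinite cardinal, and for a first hearing one may take $\kappa=\omega$, $\mu=2^{\aleph_0}$.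

* (F1) Each $f_\pi$ is unbounded.
* (F2) For every $n:P\to\omega$ there is $A\subseteq P$ with $|A|\le\kappa$ such that $\{x: f_\pi(x)\le n(\pi)\text{ for all }\pi\in A\}$ is finite.

(F1) is immediate: $\Delta(\cdot,z)$ takes every value $\delta<\mu$, and $h$ is unbounded. (F2) is a covering statement. An opponent chooses a threshold $n(\pi)$ for every $\pi$, as high as he likes. We answer with only $\kappa$ many $\pi$'s, and all but finitely many of the $2^\mu$ points exceed at least one of the chosen thresholds. Whether (F2) is true depends on $\kappa$ and $\mu$. We shall prove it whenever every $\kappa^+$-complete ultrafilter on $\mu$ is principal, which includes the case $\mu=2^\kappa$.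

The purpose is to build a space with a very large number of points in which every open cover has a $\kappa$-sized subfamily with dense union, although every point has a countable local base. The sets $\{x:f_\pi(x)>n\}$, $n\in\omega$, will control the neighborhoods of a point, and (F2) will produce the small subfamily. Let us say exactly what is wanted.

## The bound $2^{wL(X)\chi(X)}$ and the spaces it is tested on

All spaces are Hausdorff, except in trial constructions where the failure of the Hausdorff property is the point.

**Definition (weak Lindelöf degree).** $wL(X)$ is the least cardinal $\kappa$ such that every open cover $\mathcal U$ of $X$ has a subfamily $\mathcal V$ with $|\mathcal V|\le\kappa$ and $X=\mathrm{cl}(\bigcup\mathcal V)$. We call $X$ weakly Lindelöf if $wL(X)\le\aleph_0$.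

A space with a countable dense set is weakly Lindelöf: choose one member of the cover for each point of the dense set. An infinite discrete space $D$ has $wL(D)=|D|$, as the cover by singletons shows.

**Definition (character).** $\chi(X)$ is the supremum over $x\in X$ of the least cardinality of a local base at $x$, times $\aleph_0$. Thus $X$ is first countable iff $\chi(X)=\aleph_0$ (for $X\neq\emptyset$).

**Definition (feebly compact).** $X$ is feebly compact if every countable open cover $\mathcal U$ has a finite subfamily $\mathcal V$ with $X=\bigcup_{V\in\mathcal V}\mathrm{cl}\,V$.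

**Definition (quasiregular, π-base).** $X$ is quasiregular if every nonempty open set contains the closure of some nonempty open set. A π-base is a family of nonempty open sets such that every nonempty open set contains a member of the family.

Regular spaces are quasiregular, but the converse fails. Let $K=\{1/j:j\ge1\}$ and refine the usual topology of $\mathbb R$ by also declaring all sets $(a,b)\setminus K$ open. A nonempty open set contains a usual open interval missing $K\cup\{0\}$, hence contains some $[c,d]$ with $c<d$. The set $[c,d]$ is closed and contains the open set $(c,d)$, so the space is quasiregular. It is not regular: an open set containing $0$ contains some $(-\varepsilon,\varepsilon)\setminus K$, an open $V\supseteq K$ contains a usual interval around some $1/j<\varepsilon$, and these meet. So $0$ and the closed set $K$ cannot be separated. A π-base of clopen sets always gives quasiregularity, and this is how we shall get it.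

Bell, Ginsburg and Woods showed that $|X|\le2^{wL(X)\chi(X)}$ for every normal $X$, while some Hausdorff space violates the bound. The bound also holds for Lindelöf spaces, c.c.c. spaces, H-closed spaces, spaces with a regular $G_\delta$-diagonal, and locally compact Hausdorff spaces. A feebly compact quasiregular space is Baire. The question, from Angelo Bella and Nathan Carlson, "On cardinality bounds involving the weak Lindelöf degree", arXiv:1610.08996 (2016), is:

*If $X$ is a feebly compact quasiregular Hausdorff space, is $|X|\le2^{wL(X)\chi(X)}$?*

Two simple cases can be checked by hand.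

**Case of separable $X$.** Let $X$ be first countable with a countable dense set $D$. Every point is the limit of a sequence from $D$, and limits are unique, so $|X|\le\aleph_0^{\aleph_0}=2^{\aleph_0}$. The bound holds, so a first countable weakly Lindelöf counterexample cannot be separable.

**Case of almost disjoint families.** Let $D$ be an uncountable set, and let $\mathcal A$ be a maximal family of countably infinite subsets of $D$ with pairwise finite intersections. Put $\Psi=D\cup\mathcal A$. Points of $D$ are isolated, and the basic neighborhoods of $A\in\mathcal A$ are $\{A\}\cup (A\setminus F)$ with $F$ finite. This space is Hausdorff and first countable, and $D$ is dense.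

It is feebly compact. Let $\{G_i:i\in\omega\}$ be an open cover with no finite subfamily as required. Choose $d_i\in D\setminus \mathrm{cl}(G_0\cup\dots\cup G_i)$, which is possible as $D$ is dense. If one value $d$ occurs infinitely often among the $d_i$, some $G_j$ contains it, which contradicts $d=d_i$ for some $i\ge j$. Otherwise $\{d_i\}$ is infinite, and by maximality some $A\in\mathcal A$ meets it in an infinite set. If $A\in G_j$, then $G_j$ contains all but finitely many elements of $A$, so $d_i\in G_j$ for some $i\geq j$, a contradiction.

However $wL(\Psi)=|D|$. The members $\{d\}$ and $\{A\}\cup A$ of the obvious cover are countable, so an infinite subfamily of size less than $|D|$ misses some isolated point. Conversely $|D|$ members of any cover suffice to contain $D$. Hence $|\Psi|\le|D|+|D|^{\aleph_0}\le2^{wL(\Psi)}$, and the bound holds.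

The second case shows how to divide the work. Feeble compactness can be had cheaply, by adding limit points along a maximal almost disjoint family. The small weak Lindelöf degree must come from points whose neighborhoods are very large.

## Statements, and the role of measurable cardinals

A filter is $\theta$-complete if it is closed under intersections of fewer than $\theta$ members. Thus $\kappa^+$-complete means closed under intersections of at most $\kappa$ members. An ultrafilter is principal if it contains a singleton; otherwise all its members are infinite. A cardinal $\theta$ is measurable if it is uncountable and carries a $\theta$-complete nonprincipal ultrafilter. (Uncountability is demanded because every nonprincipal ultrafilter on $\omega$ is $\omega$-complete.) Measurable cardinals are strongly inaccessible (Ulam–Tarski; Jech, *Set Theory*, Ch. 10). We use only that $\kappa<\theta$ implies $2^\kappa<\theta$.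

**Theorem A.** Let $\kappa,\mu$ be infinite cardinals such that every $\kappa^+$-complete ultrafilter on $\mu$ is principal. Then there is a first countable feebly compact Hausdorff space $X$ with a π-base of clopen sets (so $X$ is quasiregular), $wL(X)\le\kappa$ and $|X|=2^\mu$.

**The hypothesis holds for $\mu=2^\kappa$.** Let $\mathcal U$ be a $\kappa^+$-complete ultrafilter on ${}^\kappa2$. For each $\beta<\kappa$ exactly one of the sets $\{x:x(\beta)=0\}$, $\{x:x(\beta)=1\}$ is in $\mathcal U$, say $\{x:x(\beta)=\epsilon_\beta\}$. Intersecting over all $\beta<\kappa$ gives $\{\epsilon\}\in\mathcal U$ for $\epsilon=(\epsilon_\beta)_{\beta<\kappa}$. So $\mathcal U$ is principal, and a bijection ${}^\kappa2\to 2^\kappa$ transfers this to the cardinal $2^\kappa$.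

Hence for every $\kappa$ there is such an $X$ with $wL(X)\chi(X)\le\kappa$ and $|X|=2^{2^\kappa}>2^\kappa$. With $\kappa=\omega$ and $\mu=2^{\aleph_0}$ this yields the following.

**Answer to the question.** No, in ZFC, even for first countable spaces with a π-base of clopen sets. There is a first countable, feebly compact, quasiregular, weakly Lindelöf Hausdorff space $X$ with
$$|X|=2^{2^{\aleph_0}}>2^{\aleph_0}=2^{\aleph_0\cdot\aleph_0}\ge2^{wL(X)\chi(X)}.$$

**Theorem B.** Let $\kappa$ be an infinite cardinal.

1. If $\theta>\kappa$ is measurable, every quasiregular Hausdorff $X$ with $wL(X)\chi(X)\le\kappa$ has $|X|<\theta$.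
2. If there is no measurable $\theta$ with $\kappa<\theta\le\lambda$, there is a first countable feebly compact quasiregular Hausdorff $X$ with $wL(X)\le\kappa$ and $|X|\ge\lambda$.

Hence a feebly compact quasiregular Hausdorff $X$ with $wL(X)\chi(X)\le\kappa$ and $|X|\ge\lambda$ exists iff there is no measurable cardinal in $(\kappa,\lambda]$. The same holds without "feebly compact". In particular, some cardinal bounds $|X|$ for all such $X$ with $wL(X)\chi(X)\le\kappa$ iff there is a measurable cardinal above $\kappa$, and then the least such measurable is the optimal strict bound.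

## The fan over ${}^\mu2$ is weakly Lindelöf but not Hausdorff

Here is the first thing to try with the functions $f_\pi$. Let $Y$ be the disjoint union of ${}^\mu2$ and $P$. Points of ${}^\mu2$ are isolated, and $\pi\in P$ has the basic neighborhoods
$$\{\pi\}\cup\{x\in{}^\mu2: f_\pi(x)>n\},\qquad n\in\omega .$$
Then $Y$ is first countable and $|Y|=2^\mu$. By (F1) the set ${}^\mu2$ is dense. A singleton $\{x\}$ is clopen, since the neighborhood of $\pi$ with $n=f_\pi(x)$ misses $x$.

Assume (F2) and let $\mathcal U$ be an open cover. For each $\pi$ pick $U_\pi\in\mathcal U$ containing the neighborhood of $\pi$ with some index $n(\pi)$. With $A$ from (F2), the family $\{U_\pi:\pi\in A\}$ covers all but finitely many points of ${}^\mu2$. Adding finitely many members of $\mathcal U$, we get at most $\kappa$ members with dense union. So $Y$ has weak Lindelöf degree at most $\kappa$.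

The trouble is that $Y$ is not Hausdorff. Take $\pi=(z,h)$ and $\pi'=(z,h+1)$. For any $n,n'$ there is $\delta$ with $h(\delta)>\max(n,n')$, and an $x$ with $\Delta(x,z)=\delta$ lies in both neighborhoods. The neighborhoods are too large to be disjoint, and (F2) needs them large.

The way out is that a neighborhood need not contain each $x$ with $f_\pi(x)>n$. For density it is enough that it meets every open set near $x$. If each isolated point $x$ is replaced by a whole tree of open sets, then different labels $\pi$ can pick disjoint parts of that tree. Before carrying this out we prove (F2).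

## Atoms of a $\kappa^+$-complete filter, and the proof of (F2)

From here to the end of the proof of Theorem A, fix infinite $\kappa,\mu$ such that every $\kappa^+$-complete ultrafilter on $\mu$ is principal.

We first prove an analogue of (F2) on the index set $\mu$ itself. For $\mu=\omega$ it is trivial: with $h$ the identity, $\{\delta:h(\delta)\le n(h)\}$ is finite, so a single $h$ suffices. For uncountable $\mu$ no single $h$ can suffice against every opponent: for each $h$ some set $\{h\le n\}$ is infinite, and the opponent may choose that $n$.

**Lemma 1.** For every $n:H^*\to\omega$ there is $\mathcal H\subseteq H^*$ with $|\mathcal H|\le\kappa$ such that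
$$D_{\mathcal H}=\{\delta<\mu: h(\delta)\le n(h)\text{ for all }h\in\mathcal H\}$$
is finite.

**Step 1: a filter from a counterexample.** The aim is to turn failure of the lemma into a filter. Suppose $D_{\mathcal H}$ is infinite for every $\mathcal H\subseteq H^*$ with $|\mathcal H|\le\kappa$. Let $\mathcal E$ be the family of all $E\subseteq\mu$ containing some such $D_{\mathcal H}$. All members of $\mathcal E$ are infinite. If $\mathcal H_i$ ($i<\kappa$) have size at most $\kappa$, so does their union, and
$$\bigcap_{i<\kappa}D_{\mathcal H_i}=D_{\bigcup_{i<\kappa}\mathcal H_i}.$$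
So $\mathcal E$ is a $\kappa^+$-complete filter. Call a set null if its complement is in $\mathcal E$, and positive otherwise. Subsets of null sets are null, unions of at most $\kappa$ null sets are null, and $\mu$ is positive.

**Step 2: no infinite disjoint family of positive sets.** This is where unbounded functions enter. Let $P_0,P_1,\dots$ be disjoint positive sets, and let $h=k$ on $P_k$ and $h=0$ elsewhere. Positive sets are nonempty, so $h\in H^*$. The set $D_{\{h\}}=\{\delta:h(\delta)\le n(h)\}$ belongs to $\mathcal E$ and misses $P_{n(h)+1}$. So $P_{n(h)+1}$ is null, a contradiction.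

**Step 3: atoms.** We want to decompose $\mu$ into finitely many indivisible pieces. Call a positive set an atom if it is not the union of two disjoint positive sets. Every positive set contains an atom. Otherwise, let $Q_0$ be a positive set containing no atom. It is not an atom, so $Q_0=P_0\sqcup Q_1$ with both parts positive. Again $Q_1$ contains no atom, so $Q_1=P_1\sqcup Q_2$, and so on. The sets $P_0,P_1,\dots$ are disjoint and positive, against Step 2. Now let $S_1,\dots,S_r$ be a maximal disjoint family of atoms; it is finite by Step 2. The set $\mu\setminus\bigcup_iS_i$ contains no atom, so it is null.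

**Step 4: each atom gives an ultrafilter.** The aim is to use the hypothesis on $\mu$. For each $i$ put $\mathcal U_i=\{A\subseteq\mu:S_i\setminus A\text{ is null}\}$. For every $A$ exactly one of $S_i\cap A$ and $S_i\setminus A$ is null: not both, as $S_i$ is positive, and at least one, as $S_i$ is an atom. So for each $A$ exactly one of $A$, $\mu\setminus A$ is in $\mathcal U_i$. Clearly $\mathcal U_i$ is closed under supersets. It is closed under intersections of at most $\kappa$ members because $S_i\setminus\bigcap_jA_j=\bigcup_j(S_i\setminus A_j)$. So $\mathcal U_i$ is a $\kappa^+$-complete ultrafilter. By hypothesis it is principal: there is $\delta_i$ such that $S_i\setminus\{\delta_i\}$ is null.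

**Step 5: contradiction.** The complement of $\{\delta_1,\dots,\delta_r\}$ is contained in the union of the null sets $\mu\setminus\bigcup_iS_i$ and $S_i\setminus\{\delta_i\}$ ($i\le r$), so it is null. Hence the finite set $\{\delta_1,\dots,\delta_r\}$ is in $\mathcal E$, whose members are all infinite. This contradiction proves Lemma 1. $\square$

The hypothesis on $\mu$ cannot be dropped. Suppose $\mathcal U$ is a $\kappa^+$-complete nonprincipal ultrafilter on $\mu$. Since $\mu=\bigcup_{n}\{\delta: h(\delta)\le n\}$, for each $h$ there is $n(h)$ with $\{\delta: h(\delta)\le n(h)\}\in\mathcal U$. Then every $D_{\mathcal H}$ with $|\mathcal H|\le\kappa$ is in $\mathcal U$, hence infinite.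

**Lemma 2.** The functions $f_\pi$ satisfy (F1) and (F2).

(F1) was checked after its statement. For (F2) we pass from $\mu$ to ${}^\mu2$ by compactness. Let $n:P\to\omega$ be given.

**Step 1: a good neighborhood of each $z$.** Fix $z\in{}^\mu2$. Lemma 1, applied to $h\mapsto n(z,h)$, gives $\mathcal H_z\subseteq H^*$ of size at most $\kappa$ such that
$$D_z=\{\delta: h(\delta)\le n(z,h)\text{ for all }h\in\mathcal H_z\}$$
is finite. Let $O_z=\{x: x|_{D_z}=z|_{D_z}\}$. As $D_z$ is finite, $O_z$ is an open neighborhood of $z$ in the product space ${}^\mu2$. If $x\ne z$ and $f_{(z,h)}(x)\le n(z,h)$ for all $h\in\mathcal H_z$, then $\Delta(x,z)\in D_z$ by (1). Then $x$ and $z$ differ at a place of $D_z$, so $x\notin O_z$. In other words,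
$$x\in O_z\setminus\{z\}\ \Longrightarrow\ f_{(z,h)}(x)>n(z,h)\text{ for some }h\in\mathcal H_z. \tag{2}$$

**Step 2: finitely many $z$ suffice.** The product space ${}^\mu2$ is compact, so ${}^\mu2=\bigcup_{z\in F}O_z$ for a finite $F$. Put $A=\{(z,h):z\in F,\ h\in\mathcal H_z\}$, so $|A|\le\kappa$. If $x\notin F$, then $x\in O_z$ for some $z\in F$ and $x\ne z$, so (2) gives $\pi\in A$ with $f_\pi(x)>n(\pi)$. The exceptional set in (F2) is contained in $F$. $\square$

## Signatures in a tree: how long, and with what cap

Let $\Lambda$ be a set of size $2^\mu$ on which the $f_\pi$ are transported by a bijection with ${}^\mu2$. Let $T=\Lambda^{<\omega}$ be the tree of finite sequences from $\Lambda$. Write $s\subseteq r$ if $r$ extends $s$. Two nodes are compatible if one extends the other, and otherwise we write $s\perp r$. For sets of nodes, $R\perp R'$ means that all pairs are incompatible. We want points placed at nodes $t$, open sets $C_r$ ("cones") indexed by nodes, and for every label at $t$ a neighborhood consisting of the point and of cones $C_r$ with $r$ above $t$. The first entry of $r$ after $t$ should satisfy $f_\pi>n$, as in the fan. Let us see why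 the final definition has three parameters.

**Trial 1: sign at once.** Let $\Lambda=P\times\omega$, take points $(t,\pi)\in T\times P$ and cones $C_r=\{(t,\pi):r\subseteq t\}$, and let the neighborhood $B_n(t,\pi)$ of $(t,\pi)$ consist of this point and all cones at $t^\frown\langle\alpha,(\pi,i)\rangle$ with $f_\pi(\alpha)>n$, $i\ge n$. The entry $(\pi,i)$ is a signature: two points at $t$ with different labels get disjoint neighborhoods.

This is not weakly Lindelöf. Take the cover by all $B_0(t,\pi)$ and a countable subfamily of it. Choose $\alpha\in\Lambda$ that is not the first entry of any nonempty $t$ used, and $\beta=(\pi^*,0)$ with $\pi^*$ not used. The cone at $\langle\alpha,\beta\rangle$ misses $B_0(t,\pi)\subseteq C_t$ for each used $t\ne\emptyset$, because $t(0)\ne\alpha$. It misses each used $B_0(\emptyset,\pi)$, because the second entries $\beta$ and $(\pi,i)$ differ. So the union is not dense. The points at $t$ must reach into cones at nodes $t^\frown s$ of every length, so they must be allowed to sign late.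

**Trial 2: sign after $m$ arbitrary entries.** Let the labels be $y=(m,\pi)$, $\Lambda=\{\text{labels}\}\times\omega$, and use nodes $t^\frown s^\frown\langle(y,i)\rangle$ with $s\in\Lambda^m$ arbitrary apart from $f_\pi(s(0))>n$, and $i\ge n$. Now the Hausdorff property fails. Take $y=(1,\pi)$, $y'=(2,\pi)$. For any $n$ choose $\alpha$ with $f_\pi(\alpha)>n$. The node $\langle\alpha,(y,n)\rangle$ is used for $y$, and its extension $\langle\alpha,(y,n),(y',n)\rangle$ is used for $y'$. So the $n$th neighborhoods of $(\emptyset,y)$ and $(\emptyset,y')$ meet for every $n$. An arbitrary entry of the longer node can imitate the signature of the shorter one.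

**The remedy.** Add a cap $l$ to the label. Before it signs, $y=(m,l,\pi)$ may use only entries with second coordinate below $l$ after the first entry. The signature $(y,i)$ of the $n$th neighborhood has $i\ge n$. Once $n$ is at least the cap of the longer label, the longer node can no longer imitate the shorter label's signature. Every given finite $s$ obeys some cap, so the reach into cones is not lost.

So let
$$\Theta=\{(m,l,\pi):1\le m<\omega,\ 1\le l<\omega,\ \pi\in P\},\qquad \Lambda=\Theta\times\omega .$$
Then $|\Theta|=|\Lambda|=2^\mu$. Using a bijection $\Lambda\to{}^\mu2$ we regard the $f_\pi$ as functions $\Lambda\to\omega$; then (F1) and (F2) hold on $\Lambda$. Let $T=\Lambda^{<\omega}$. For $t\in T$, $y=(m,l,\pi)\in\Theta$ and $n\in\omega$ let $R_n(t,y)$ be the set of all nodes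
$$t^\frown s^\frown\langle(y,i)\rangle \tag{3}$$
with $s\in\Lambda^m$, $f_\pi(s(0))>n$, $s(j)\in\Theta\times\{0,\dots,l-1\}$ for $1\le j<m$, and $i\ge n$. It is nonempty by (F1) and $l\ge1$, and it decreases as $n$ grows. For example, with $y=(2,3,\pi)$ the set $R_n(\emptyset,y)$ consists of the nodes $\langle\alpha,(\vartheta,j),(y,i)\rangle$ with $f_\pi(\alpha)>n$, $\vartheta\in\Theta$, $j\le2$, $i\ge n$.

## The space $X=(T\times\Theta)\cup\mathcal Z$

The points $(t,y)$ alone need not give feeble compactness, so we add limit points by a maximal almost disjoint family, as in $\Psi$. Each limit point is a sequence of nodes $s_k$, and its neighborhoods will contain the cones at almost all $s_k$. We admit only sequences that do not destroy what we have.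

**Definition (admissible sequences).** Let $\Sigma$ be the set of sequences $\sigma=(s_k)_{k\in\omega}$ in $T$ such that:

* (a) the $s_k$ are pairwise incompatible;
* (b) for each $t\in T$, either $s_k\supseteq t$ for all but finitely many $k$, or $s_k\perp t$ for all but finitely many $k$;
* (c) for each $(t,y)\in T\times\Theta$ there are $n,N$ with $R_n(t,y)\perp\{s_k:k\ge N\}$.

Condition (b) will keep cones closed, and (c) will separate $\sigma$ from the points $(t,y)$.

For an example, let $b\in\Lambda^\omega$ be an infinite branch and $s_k=(b|k)^\frown\langle\beta_k\rangle$ with $\beta_k\ne b(k)$. For $j>k$, $s_j$ extends $b|(k+1)$, which is incompatible with $s_k$; this is (a). If $t$ is an initial segment of $b$, then $s_k\supseteq t$ for $k\ge|t|$. If it is not, then $b|k\perp t$ for $k\ge|t|$, so $s_k\perp t$. This is (b), and it gives (c) when $t$ is not an initial segment of $b$, because all nodes of $R_n(t,y)$ extend $t$. If $t=b|j$ and $y=(m,l,\pi)$, take $n=f_\pi(b(j))$. Nodes of $R_n(t,y)$ have at position $j$ an entry with $f_\pi>n$, while $s_k(j)=b(j)$ for $k>j$. So (c) holds with $N=j+1$.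

**Definition (the family $\mathcal Z$).** Sequences $\sigma=(s_k)$ and $\tau=(t_k)$ are almost disjoint if $\{s_k:k\ge N\}\perp\{t_k:k\ge N\}$ for some $N$. The union of a chain of subsets of $\Sigma$, each with pairwise almost disjoint distinct members, is again such a set. By Zorn's lemma let $\mathcal Z\subseteq\Sigma$ be maximal among the sets any two distinct members of which are almost disjoint.

**Definition (the space).** Put $X=(T\times\Theta)\cup\mathcal Z$ (a disjoint union), and for $s\in T$
$$C_s=\{(t,y):s\subseteq t\}\cup\{\sigma\in\mathcal Z: s_k\supseteq s\text{ for all but finitely many }k\},$$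
where $\sigma=(s_k)$. Further let
$$B_n(t,y)=\{(t,y)\}\cup\bigcup_{r\in R_n(t,y)}C_r,\qquad B_n(\sigma)=\{\sigma\}\cup\bigcup_{k\ge n}C_{s_k}.$$
Declare $G\subseteq X$ open iff for every $p\in G$ there is $n$ with $B_n(p)\subseteq G$.

This is a topology: unions are clear, and finite intersections work because $B_n(p)$ decreases with $n$. Three facts about cones will be used constantly:
$$C_s\ne\emptyset;\qquad s\subseteq r\Rightarrow C_r\subseteq C_s;\qquad C_s\cap C_r=\emptyset\iff s\perp r. \tag{4}$$
The first holds as $(s,y)\in C_s$, and the second is clear. For the third, no node extends two incompatible nodes, so $s\perp r$ gives disjoint cones. If $s$ and $r$ are compatible, one cone contains the other and is nonempty.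

## The five properties of $X$, and its cardinality

**Step 1: $X$ is first countable.** We show that the sets $B_n(p)$ are open, so that they form a local base. First, each $C_s$ is open. If $(t,y)\in C_s$, then $B_0(t,y)\subseteq C_t\subseteq C_s$, since the nodes of $R_0(t,y)$ extend $t$. If $\sigma\in C_s$ and $s_k\supseteq s$ for all $k\ge n$, then $B_n(\sigma)\subseteq C_s$. Now a point of $B_n(p)$ other than $p$ lies in an open cone contained in $B_n(p)$, and for $p$ itself $B_n(p)$ works. So each $B_n(p)$ is open. By the definition of the topology $\{B_n(p):n\in\omega\}$ is a local base at $p$.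

**Step 2: the cones form a clopen π-base.** This gives quasiregularity. Every nonempty open set contains some $B_n(p)$, hence some $C_r$: take $r\in R_n(t,y)$ if $p=(t,y)$, and $r=s_n$ if $p=\sigma$. It remains to see that $C_s$ is closed. Let $p\notin C_s$.

* $p=(t,y)$ with $t\perp s$. Then $C_t$ is an open set containing $p$, and it misses $C_s$.
* $p=(t,y)$ with $t\subsetneq s$, $y=(m,l,\pi)$. Let $n=f_\pi(s(|t|))$. Every $r\in R_n(t,y)$ has $f_\pi(r(|t|))>n$, so $r(|t|)\ne s(|t|)$ and $r\perp s$. As also $p\notin C_s$, we get $B_n(p)\cap C_s=\emptyset$.
* $p=\sigma$. It is not true that almost all $s_k$ extend $s$, so by (b) there is $n$ with $s_k\perp s$ for all $k\ge n$. Then $B_n(\sigma)\cap C_s=\emptyset$.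

If $p=(t,y)\notin C_s$, then $s\not\subseteq t$, so these cases are all. Thus every nonempty open set contains some $C_r=\mathrm{cl}\,C_r$.

**Step 3: $X$ is Hausdorff.** We separate $p\neq q$ in each of five cases.

* $p=(t,y)$, $q=(t',y')$ with $t\perp t'$. Use $C_t$ and $C_{t'}$.
* $p=(t,y)$, $q=(t',y')$ with $t\subsetneq t'$. Then $q\in C_{t'}$ and $p\notin C_{t'}$, and $C_{t'}$ is clopen.
* $p=(t,y)$, $q=(t,y')$ with $y=(m,l,\pi)\ne y'=(m',l',\pi')$. Nodes in $R_n(t,y)$ and $R_n(t,y')$ properly extend $t$, so $p$ and $q$ lie in none of their cones. It therefore suffices to find $n$ with $R_n(t,y)\perp R_n(t,y')$. If $m=m'$, take $n=0$: the nodes all have length $|t|+m+1$, and their last entries $(y,i)$ and $(y',i')$ differ. If $m\neq m'$, say $m<m'$, take $n=l'$. At position $|t|+m$ a node of $R_n(t,y)$ has its signature $(y,i)$ with $i\ge l'$. A node of $R_n(t,y')$ has there the entry $s(m)$ of its middle part, and $1\le m<m'$, so this entry is in $\Theta\times\{0,\dots,l'-1\}$. The two entries differ.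
* $p=(t,y)$, $q=\sigma=(s_k)$. Take $n,N$ from (c). At most one $s_k$ is an initial segment of $t$, since two such would be compatible, against (a). So we may increase $N$ to have $p\notin C_{s_k}$ for $k\ge N$. If $r\in R_n(t,y)$, then $r\perp s_k$ for $k\ge N$, so $\sigma\notin C_r$ and $C_r\cap C_{s_k}=\emptyset$ for $k\ge N$. Hence $B_n(p)\cap B_N(\sigma)=\emptyset$.
* $p=\sigma=(s_k)$, $q=\tau=(t_k)$. Take $N$ from almost disjointness. Then $C_{s_j}\cap C_{t_k}=\emptyset$ for $j,k\ge N$. For $k\ge N$ we have $t_k\perp s_j$ for all $j\ge N$, so $\sigma\notin C_{t_k}$. Likewise $\tau\notin C_{s_k}$. Hence $B_N(\sigma)\cap B_N(\tau)=\emptyset$.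

**Step 4: $X$ is feebly compact.** The maximality of $\mathcal Z$ is used here, through the following claim.

**Claim 1.** For every sequence $(r_i)_{i\in\omega}$ in $T$ there is $p\in X$ each neighborhood of which meets $C_{r_i}$ for infinitely many $i$.

Call such a $p$ a cluster point of $(C_{r_i})$, and suppose there is none. We build from the $r_i$ a sequence in $\Sigma$ that could be added to $\mathcal Z$.

*An antichain.* We find indices $i_0<i_1<\cdots$ and pairwise incompatible $s_k\supseteq r_{i_k}$. By Ramsey's theorem there is an infinite set $I$ of indices on which the $r_i$ are pairwise incompatible or pairwise compatible. If they are incompatible, enumerate $I$ increasingly and take $s_k=r_{i_k}$. Suppose they are compatible. If a value $r$ occurs for infinitely many $i\in I$, use those indices and take $s_k=r^\frown\langle\alpha_k\rangle$ with distinct $\alpha_k\in\Lambda$. Otherwise infinitely many different nodes occur. Being pairwise compatible, they have different lengths, and each occurs only finitely often. So we can choose $i_0<i_1<\cdots$ in $I$ with $r_{i_0}\subsetneq r_{i_1}\subsetneq\cdots$. Take $s_k=r_{i_k}{}^\frown\langle\alpha_k\rangle$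 with $\alpha_k\ne r_{i_{k+1}}(|r_{i_k}|)$. For $j>k$ the node $s_j$ extends $r_{i_{k+1}}$, so it differs from $s_k$ at position $|r_{i_k}|$, and $s_j\perp s_k$.

*Condition (b).* The set $D$ of all initial segments of the $s_k$ is countable. By a diagonal argument pass to a subsequence such that for each $t\in D$ either almost all or almost none of the $s_k$ extend $t$: handle the elements of $D$ one after another, each time keeping an infinite set of indices on which the answer is constant, and take a diagonal sequence. For $t\notin D$ no $s_k$ extends $t$. For every $t$ at most one $s_k$ is a proper initial segment of $t$, as the $s_k$ are incompatible. So if almost none of the $s_k$ extend $t$, then almost all are incompatible with $t$. Thus (a) and (b) hold for $\sigma=(s_k)$.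

*Condition (c).* Since $C_{s_k}\subseteq C_{r_{i_k}}$ with distinct indices $i_k$, a cluster point of $(C_{s_k})$ would be one of $(C_{r_i})$. So $(C_{s_k})$ has no cluster point. Hence for each $(t,y)$ some $B_n(t,y)$ misses $C_{s_k}$ for all $k\ge N$, for a suitable $N$. By (4), $R_n(t,y)\perp\{s_k:k\ge N\}$. So (c) holds and $\sigma\in\Sigma$.

*Contradiction with maximality.* Let $\tau=(t_k)\in\mathcal Z$. As $\tau$ is not a cluster point, some $B_n(\tau)$ meets only finitely many $C_{s_k}$. So for some $N\ge n$ we have $C_{t_j}\cap C_{s_k}=\emptyset$ for all $j,k\ge N$. By (4), $\sigma$ and $\tau$ are almost disjoint. Finally $\sigma\notin\mathcal Z$: otherwise $\sigma$ is a point of $X$, and $B_n(\sigma)\supseteq C_{s_k}$ for all $k\ge n$, so $\sigma$ is a cluster point of $(C_{s_k})$. Hence $\mathcal Z\cup\{\sigma\}$ contradicts the maximality of $\mathcal Z$. This proves Claim 1.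

*Feeble compactness.* A finite open cover is its own finite subfamily. So let $\{G_i:i\in\omega\}$ be an open cover such that no finite subfamily has closures covering $X$. Then the open sets $O_i=X\setminus\mathrm{cl}(G_0\cup\dots\cup G_i)$ are nonempty. By Step 2 choose $r_i$ with $C_{r_i}\subseteq O_i$. Let $p$ be as in Claim 1 and let $p\in G_j$. For all $i\ge j$ we have $G_j\cap C_{r_i}=\emptyset$, so the neighborhood $G_j$ of $p$ meets only finitely many $C_{r_i}$, a contradiction.

**Step 5: $wL(X)\le\kappa$.** Now (F2) does its work. Let $\mathcal U$ be an open cover of $X$. For each $p\in T\times\Theta$ choose $U_p\in\mathcal U$ and $n(p)\in\omega$ with $B_{n(p)}(p)\subseteq U_p$.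

*Applying (F2) at one node.* Fix $t\in T$. For each $m,l\ge1$ apply (F2) to $\pi\mapsto n(t,(m,l,\pi))$. This gives $A^t_{m,l}\subseteq P$ of size at most $\kappa$ such that
$$Q^t_{m,l}=\{\alpha\in\Lambda: f_\pi(\alpha)\le n(t,(m,l,\pi))\text{ for all }\pi\in A^t_{m,l}\}$$
is finite. Let $A_t=\{(t,(m,l,\pi)):m,l\ge1,\ \pi\in A^t_{m,l}\}$ and $Q_t=\bigcup_{m,l}Q^t_{m,l}$. Then $|A_t|\le\kappa$ and $Q_t$ is countable.

**Claim 2.** If $s\in T$, $|s|\ge1$ and $s(0)\notin Q_t$, then $C_{t^\frown s}$ meets $\bigcup_{p\in A_t}U_p$.

We use a label whose length and cap fit $s$. Let $m=|s|$ and let $l\ge1$ exceed the second coordinates of $s(1),\dots,s(m-1)$. As $s(0)\notin Q^t_{m,l}$, there is $\pi\in A^t_{m,l}$ such that, with $y=(m,l,\pi)$ and $n=n(t,y)$, we have $f_\pi(s(0))>n$. Then $r=t^\frown s^\frown\langle(y,n)\rangle$ satisfies all conditions in (3), so $r\in R_n(t,y)$. Hence $\emptyset\ne C_r\subseteq C_{t^\frown s}\cap B_n(t,y)\subseteq C_{t^\frown s}\cap U_{(t,y)}$, and $(t,y)\in A_t$. This proves Claim 2.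

*Closing off the exceptions.* Claim 2 says nothing about first entries in $Q_t$, so we also treat the nodes reached through such entries. Let $T'\subseteq T$ be the least set with $\emptyset\in T'$ and $t^\frown\langle\alpha\rangle\in T'$ whenever $t\in T'$, $\alpha\in Q_t$. Each level of $T'$ is countable because the $Q_t$ are, so $T'$ is countable. It is closed under initial segments. Let
$$\mathcal V=\{U_p: p\in A_t\text{ for some }t\in T'\}\subseteq\mathcal U,\qquad|\mathcal V|\le\kappa .$$

*Density.* Every cone $C_r$ meets $\bigcup\mathcal V$. If $r\notin T'$, let $t$ be the longest initial segment of $r$ in $T'$ (it exists as $\emptyset\in T'$), and write $r=t^\frown s$. Then $|s|\ge1$. Also $s(0)\notin Q_t$, since otherwise $t^\frown\langle s(0)\rangle\in T'$ would be a longer initial segment of $r$. Claim 2 applies. If $r\in T'$, choose $\alpha\in\Lambda\setminus Q_r$, which exists because $\Lambda$ is uncountable and $Q_r$ countable. By Claim 2 with $t=r$ and $s=\langle\alpha\rangle$, the cone $C_{r^\frown\langle\alpha\rangle}\subseteq C_r$ meets $\bigcup\mathcal V$. As the cones form a π-base, $\bigcup\mathcal V$ is dense in $X$.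

**Step 6: $|X|=2^\mu$.** We have $|T|=|\Lambda^{<\omega}|=2^\mu$ and $|\Theta|=2^\mu$. Each member of $\mathcal Z$ is a sequence in $T$. Therefore
$$2^\mu=|T\times\Theta|\le|X|\le2^\mu+|T^\omega|=2^\mu+(2^\mu)^{\aleph_0}=2^\mu .$$

This completes the proof of Theorem A. With $\kappa=\omega$, $\mu=2^{\aleph_0}$ it gives the negative answer stated above. $\blacksquare$

## From the failure of the hypothesis to a measurable cardinal: Theorem B(2)

Let $\lambda$ be such that no measurable $\theta$ satisfies $\kappa<\theta\le\lambda$, and put $\mu=\max(\lambda,\omega)$. It suffices to show that every $\kappa^+$-complete ultrafilter on $\mu$ is principal, for then Theorem A gives $X$ with $|X|=2^\mu\ge\lambda$. Suppose $\mathcal U$ is a $\kappa^+$-complete nonprincipal ultrafilter on $\mu$.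

**Step 1: the right $\theta$.** We look for the exact degree of completeness of $\mathcal U$. Let $\theta$ be the least cardinal such that $\mu$ is a union of $\theta$ sets not in $\mathcal U$. Since singletons are not in $\mathcal U$, $\theta\le\mu$. If $\mu$ were a union of at most $\kappa$ sets not in $\mathcal U$, their complements would be in $\mathcal U$ and have empty intersection, against $\kappa^+$-completeness. So $\kappa<\theta\le\mu$. Removing from each set the earlier ones, we may take the union disjoint: $\mu=\bigsqcup_{\xi<\theta}N_\xi$ with $N_\xi\notin\mathcal U$.

**Step 2: small unions.** A union $W$ of fewer than $\theta$ sets not in $\mathcal U$ is not in $\mathcal U$. Otherwise $\mu\setminus W\notin\mathcal U$, and adding this one set writes $\mu$ as a union of fewer than $\theta$ sets not in $\mathcal U$ (recall that $\theta$ is infinite), against minimality.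

**Step 3: transfer to $\theta$.** Let $\mathcal U'$ be the image of $\mathcal U$ under the map sending all of $N_\xi$ to $\xi$, that is, $\mathcal U'=\{B\subseteq\theta:\bigcup_{\xi\in B}N_\xi\in\mathcal U\}$. It is an ultrafilter. It is $\theta$-complete by Step 2 applied to complements, and nonprincipal because $N_\xi\notin\mathcal U$. Since $\theta>\kappa\ge\omega$, $\theta$ is uncountable, hence measurable. As $\omega<\theta\le\mu=\max(\lambda,\omega)$, we get $\theta\le\lambda$. So $\theta$ is a measurable cardinal in $(\kappa,\lambda]$, a contradiction. $\square$

## A measurable cardinal bounds the size: Theorem B(1)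

Let $\theta>\kappa$ be measurable and $\mathcal U$ a $\theta$-complete nonprincipal ultrafilter on $\theta$; in particular $\mathcal U$ is $\kappa^+$-complete. Suppose $X$ is quasiregular Hausdorff with $wL(X)\chi(X)\le\kappa$ and that $x_\alpha$ ($\alpha<\theta$) are distinct points of $X$. As $X\ne\emptyset$, both $wL(X)\le\kappa$ and $\chi(X)\le\kappa$. For each $x\in X$ let $\{B(x,i):i<\kappa\}$ be an open local base at $x$, possibly with repetitions.

**Step 1: an index $i$ for which the sets $B(x_\alpha,i)$ avoid each point almost always.** We claim there is $i<\kappa$ such that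
$$\{\alpha: x\notin B(x_\alpha,i)\}\in\mathcal U\quad\text{for all }x\in X. \tag{5}$$

Suppose not. Then for each $i<\kappa$ there is $y_i\in X$ with $\{\alpha:y_i\in B(x_\alpha,i)\}\in\mathcal U$. Let $A=\{y_i:i<\kappa\}$. Consider for each $\alpha$ the sequence $(B(x_\alpha,i)\cap A)_{i<\kappa}$ of subsets of $A$. There are at most $(2^\kappa)^\kappa=2^\kappa<\theta$ such sequences, because $\theta$ is strongly inaccessible. They partition $\theta$ into fewer than $\theta$ pieces, so by $\theta$-completeness one piece $E$ is in $\mathcal U$. Thus there are sets $T_i\subseteq A$ with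
$$B(x_\alpha,i)\cap A=T_i\quad\text{for all }\alpha\in E,\ i<\kappa .$$
Moreover $y_i\in T_i$, since $E$ meets the set $\{\alpha:y_i\in B(x_\alpha,i)\}\in\mathcal U$.

Since $\mathcal U$ is nonprincipal, $E$ has two distinct elements $\alpha,\beta$. By the Hausdorff property there are $i,i'<\kappa$ with $B(x_\alpha,i)\cap B(x_\beta,i')=\emptyset$. Choose $k<\kappa$ with $B(x_\alpha,k)\subseteq B(x_\alpha,i)\cap B(x_\alpha,i')$; here both sets on the right are neighborhoods of $x_\alpha$. Intersecting with $A$ gives $T_k\subseteq T_i\cap T_{i'}$. Now $T_i\subseteq B(x_\alpha,i)$, and $T_{i'}\subseteq B(x_\beta,i')$ because $\beta\in E$ as well. So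
$$y_k\in T_k\subseteq T_i\cap T_{i'}\subseteq B(x_\alpha,i)\cap B(x_\beta,i')=\emptyset,$$
a contradiction. Fix $i$ as in (5).

**Step 2: open sets that avoid a neighborhood of each point almost always.** To use a cover we need neighborhoods in place of points, and quasiregularity provides them. For each $\alpha$ choose a nonempty open $W_\alpha$ with $\mathrm{cl}\,W_\alpha\subseteq B(x_\alpha,i)$. By (5), for each $x\in X$ the set $\{\alpha:x\notin\mathrm{cl}\,W_\alpha\}$ is in $\mathcal U$. If $x\notin\mathrm{cl}\,W_\alpha$, then $B(x,j)\cap W_\alpha=\emptyset$ for some $j<\kappa$. So the set $\{\alpha:x\notin\mathrm{cl}\,W_\alpha\}$ is the union over $j<\kappa$ of the sets $\{\alpha:B(x,j)\cap W_\alpha=\emptyset\}$. By $\kappa^+$-completeness one of these is in $\mathcal U$. So there is $i(x)<\kappa$ such that $V_x:=B(x,i(x))$ satisfies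
$$E_x:=\{\alpha:V_x\cap W_\alpha=\emptyset\}\in\mathcal U .$$

**Step 3: contradiction with $wL(X)\le\kappa$.** The family $\{V_x:x\in X\}$ is an open cover, so there is $A\subseteq X$ with $|A|\le\kappa$ and $\bigcup_{x\in A}V_x$ dense. By $\kappa^+$-completeness $\bigcap_{x\in A}E_x\in\mathcal U$. Pick $\alpha$ in this intersection. The nonempty open set $W_\alpha$ misses the dense set $\bigcup_{x\in A}V_x$, a contradiction. Hence $|X|<\theta$. $\square$

**The equivalences in Theorem B.** Suppose some $\theta\in(\kappa,\lambda]$ is measurable. Then (1) gives $|X|<\theta\le\lambda$ for every quasiregular Hausdorff $X$ with $wL(X)\chi(X)\le\kappa$, feebly compact or not. If there is no such $\theta$, then (2) supplies a feebly compact quasiregular Hausdorff $X$ with $wL(X)\chi(X)\le\kappa\cdot\aleph_0=\kappa$ and $|X|\ge\lambda$. This proves both versions of the "iff".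

If there is no measurable cardinal above $\kappa$, spaces with $|X|\ge\lambda$ exist for every $\lambda$, so no cardinal bounds $|X|$. If there is one, let $\theta$ be the least. By (1), $|X|<\theta$ for all the spaces in question. For each $\lambda<\theta$ there is no measurable cardinal in $(\kappa,\lambda]$, so (2) gives a space with $|X|\ge\lambda$. Hence $\theta$ is the optimal strict bound. $\blacksquare$
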